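# Cuspidal rational curves and positive orthogonal Ricci curvature on fourfolds

## Immersed curves and the sum of curvatures normal to them

Let $(M^n,g)$ be a Kähler manifold with curvature tensor $R$ and Ricci tensor $Ric$. Signs are chosen so that complex projective space is positively curved.

**Definition.** For a nonzero $(1,0)$-vector $X$, the orthogonal Ricci curvature is
$$Ric^\perp_{X\overline X}=Ric(X,\overline X)-R(X,\overline X,X,\overline X)/|X|^2 .$$
We write $Ric^\perp>0$ if this is positive for every nonzero $(1,0)$-vector at every point.

Complete $e_1=X/|X|$ to a unitary basis $e_1,\dots,e_n$. Since $Ric(X,\overline X)=\sum_{i}R(X,\overline X,e_i,\overline e_i)$,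
$$Ric^\perp_{X\overline X}=\sum_{i=2}^{n}R(X,\overline X,e_i,\overline e_i). \tag{1}$$
So we sum the curvatures in the direction $X$ of the vectors perpendicular to $X$.

Two examples show what the subtraction does. On $\mathbb P^n$ with the Fubini–Study metric $R(X,\overline X,Y,\overline Y)=|X|^2|Y|^2+|\langle X,Y\rangle|^2$, a unit vector has $Ric=n+1$ and $R(X,\overline X,X,\overline X)=2$, so $Ric^\perp=n-1$. On $\mathbb P^1\times\mathbb P^1$ with the product metric, the unit vector $X=(1,0)$ has $Ric=2$ and $R(X,\overline X,X,\overline X)=2$, so $Ric^\perp=0$, although the Ricci curvature is positive.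

Formula (1) suggests looking at a curve tangent to $X$ and at the degree of its normal bundle. We need one standard fact.

**Curvature of quotients.** Let $E$ be a Hermitian holomorphic bundle over a Riemann surface with local coordinate $t$, let $L\subset E$ be a holomorphic subbundle, and give $Q=E/L\cong L^\perp$ the quotient metric. Then for $e\in L^\perp$
$$\langle\Theta_Q(\partial_t,\overline\partial_t)e,e\rangle\ \ge\ \langle\Theta_E(\partial_t,\overline\partial_t)e,e\rangle. \tag{2}$$

To see this, take first a subbundle $S\subset E$ and a holomorphic section $s$ of $S$. In either bundle, $\partial_t\partial_{\bar t}|s|^2=|D_ts|^2-\langle\Theta(\partial_t,\overline\partial_t)s,s\rangle$ with the Chern connection $D$ of that bundle. The derivative $D^E_ts$ is the orthogonal sum of $D^S_ts$ and a term $Bs\in S^\perp$. Subtracting the two identities gives $\langle\Theta_Ss,s\rangle=\langle\Theta_Es,s\rangle-|Bs|^2$, so curvature does not increase on subbundles. Apply this to $Q^*\subset E^*$. Dualizing changes the sign of the curvature, and $e\in L^\perp$ corresponds to $\langle\cdot,e\rangle\in Q^*$, so (2) follows.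

**Proposition 1.** Let $M^n$ ($n\ge2$) be compact Kähler with $Ric^\perp>0$, and let $f:C\to M$ be a holomorphic immersion from a compact Riemann surface of genus $g(C)$. Then
$$\deg f^*K_M^{-1}>2-2g(C).\tag{3}$$

*Proof.* Since $f$ is an immersion, $L=df(T_C)\subset f^*TM$ is a line subbundle, isomorphic to $T_C$, of degree $2-2g(C)$. Put $Q=f^*TM/L$ with the quotient of the pulled-back metric. Let $t$ be a local coordinate, $X=f_*\partial_t\neq0$, and let $e_2,\dots,e_n$ be a unitary basis of $L^\perp$. The curvature of $f^*TM$ at $\partial_t$ is $R(X,\overline X,\cdot,\cdot)$, so (2) and (1) give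
$$\mathrm{tr}\,\Theta_Q(\partial_t,\overline\partial_t)\ge\sum_{i=2}^nR(X,\overline X,e_i,\overline e_i)=Ric^\perp_{X\overline X}>0 .$$
The degree of $Q$ is $\frac1{2\pi}$ times the integral of $\mathrm{tr}\,\Theta_Q(\partial_t,\overline\partial_t)\,i\,dt\wedge d\bar t$, so $\deg Q>0$. Finally $\deg Q=\deg f^*K_M^{-1}-\deg L$. $\square$

For an embedded $\mathbb P^1$ the proposition says $K_M^{-1}\cdot C\ge3$. On $\mathbb P^n$ a line has degree $n+1$. A product $\mathbb P^1\times N$ contains an embedded $\mathbb P^1$ of anticanonical degree $2$, so it has no Kähler metric with $Ric^\perp>0$, product metric or not.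

Now to the statement that we want to test. The index of a Fano manifold $M$ is the largest integer $r$ with $K_M^{-1}=rA$ for an ample divisor $A$. A del Pezzo manifold is a Fano manifold $M^n$ of index $n-1$. By Fujita's classification, the del Pezzo fourfolds are the following smooth varieties:

- $X_6^4\subset\mathbb P(1,1,1,1,2,3)$, a hypersurface of degree $6$;
- $X_4^4\subset\mathbb P(1,1,1,1,1,2)$, a hypersurface of degree $4$;
- $X_3^4\subset\mathbb P^5$, a cubic hypersurface;
- $X_{2,2}^4\subset\mathbb P^6$, a complete intersection of two quadrics;
- $Y^4$, a $4$-dimensional linear section of $\mathbb Gr(2,5)\subset\mathbb P^9$;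
- $\mathbb P^2\times\mathbb P^2$.

**Conjecture** (from Ni, Wang and Zheng, "Manifolds with positive orthogonal Ricci curvature", arXiv:1806.10233 (2018)). A compact complex manifold $M^4$ of dimension $4$ admits a Kähler metric with $Ric^\perp>0$ if and only if it is biholomorphic to $\mathbb P^4$, $\mathbb Q^4$ or a del Pezzo fourfold. Here $\mathbb Q^4\subset\mathbb P^5$ is the smooth quadric.

A sensible person tests the list with Proposition 1. The index is $5$ for $\mathbb P^4$, $4$ for $\mathbb Q^4$ and $3$ for the del Pezzo fourfolds, so every curve on any of the eight has anticanonical degree at least $3$. Since $2-2g(C)\le2$, inequality (3) holds for every immersed curve on every variety of the list. Immersed curves cannot refute anything here. The margin is thin, though: a rational curve of degree $3$ beats the bound $2$ by exactly one.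

So we ask what changes when $f$ is not an immersion. The proof used that $df(T_C)$ is a subbundle. At a zero of $df$, for instance at the cusp $t\mapsto(t^2,t^3)$, it is not.

## Zeros of $df$ strengthen the inequality

For a nonconstant holomorphic $f:C\to M$ let $\mathrm{ram}(f)$ be the number of zeros of $df$, counted with multiplicity. For the cuspidal plane cubic $t\mapsto(t^2,t^3)$, with normalization $\mathbb P^1$, we have $df=(2t,3t^2)\,dt$, with a simple zero at $t=0$.

**Theorem A (curve inequality).** If a compact Kähler manifold $M^n$ ($n\ge2$) has $Ric^\perp>0$, then for every nonconstant holomorphic map $f:C\to M$ from a compact Riemann surface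
$$\deg f^*K_M^{-1}>2-2g(C)+\mathrm{ram}(f).\tag{4}$$

**Step 1: replace $df(T_C)$ by a subbundle.** Near a zero of $df$ of order $k$, choose $t$ centered at it and write $df(\partial_t)=t^kw(t)$ with $w(0)\ne0$. The vector $w$ spans a line subbundle near the point. It agrees with $df(T_C)$ away from the zero, so these local subbundles glue to a line subbundle $L\subset f^*TM$, the saturation of $df(T_C)$. The map $df$ induces an isomorphism $T_C\otimes\mathcal O(\mathrm{Ram})\cong L$, where $\mathrm{Ram}$ is the divisor of zeros of $df$. Hence $\deg L=2-2g(C)+\mathrm{ram}(f)$.

**Step 2: the quotient still has positive degree.** Let $Q=f^*TM/L\cong L^\perp$ with the quotient metric, $X=f_*\partial_t$, and let $e_2,\dots,e_n$ be a unitary basis of $L^\perp$. By (2),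
$$\mathrm{tr}\,\Theta_Q(\partial_t,\overline\partial_t)\ge\sum_{i=2}^nR(X,\overline X,e_i,\overline e_i).$$
Where $X\ne0$, it spans $L$, and the right side is $Ric^\perp_{X\overline X}>0$ by (1). At the finitely many zeros of $X$ the right side is $0$. So $\mathrm{tr}\,\Theta_Q$ is nonnegative everywhere and positive outside a finite set, and $\deg Q>0$. Since $\deg Q=\deg f^*K_M^{-1}-\deg L$, this is (4). $\square$

A zero of $df$ costs nothing on the curvature side and increases $\deg L$. Taking normalizations of rational curves, (4) gives in particular
$$K_M^{-1}\cdot C\ge3\quad\text{for every rational curve } C\subset M.\tag{5}$$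

## Four statements

Besides Theorem A we shall prove the following.

**Theorem B.** No smooth $X_6^4\subset\mathbb P(1,1,1,1,2,3)$ admits a Kähler metric with $Ric^\perp>0$. So the "if" part of the Conjecture is false.

**Theorem C.** Let $M^4$ be a compact Kähler fourfold with $Ric^\perp>0$. Then $M$ is projective and rationally connected, and one of the following holds:

1. $M\cong\mathbb P^4$, $\mathbb Q^4$ or $\mathbb P^2\times\mathbb P^2$ (all three do admit $Ric^\perp>0$);
2. $M$ is one of $X_4^4,\ X_3^4,\ X_{2,2}^4,\ Y^4$;
3. $M$ is Fano with $\rho(M)=1$, index $1$, and $\min\{K_M^{-1}\cdot C: C\text{ rational curve}\}=3$.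

**Proposition D.** Among the eight types in the Conjecture, $X_6^4$ is the only one violating the inequality of Theorem A.

We do not settle whether the manifolds in (2) admit $Ric^\perp>0$, or whether manifolds as in (3) exist. Neither is needed for Theorem B.

By (4), a rational curve of anticanonical degree $3$ with a cusp would be enough for Theorem B.

## The sextic in $\mathbb P(1,1,1,1,2,3)$: Weierstrass form

The space $P=\mathbb P(1,1,1,1,2,3)$ is the quotient of $\mathbb C^6\setminus0$, with coordinates $x=(x_0,\dots,x_3),y,z$, by $\lambda\cdot(x;y;z)=(\lambda x;\lambda^2y;\lambda^3z)$. The chart $x_i\ne0$ is $\mathbb C^5$ with coordinates $x_j/x_i$, $y/x_i^2$, $z/x_i^3$. The chart $z\ne0$ is $\mathbb C^5/\mu_3$ with $\mu_3$ acting with weights $(1,1,1,1,2)$. The chart $y\neq0$ is $\mathbb C^5/\mu_2$ with $\mu_2$ acting by $-1$. Both actions are free off $0$. A point with $y,z\ne0$ has trivial isotropy, because $\lambda^2=\lambda^3=1$ forces $\lambda=1$. So outside $P_y=(0;1;0)$ and $P_z=(0;0;1)$ the space $P$ is smooth and $\mathcal O(1)$ is invertible.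

*Example.* Let $X=\{z^2=y^3+\sum x_i^6\}$. The equation does not vanish at $P_y$ or $P_z$, and the differential of $z^2-y^3-\sum x_i^6$ is zero only at the origin of $\mathbb C^6$. As the isotropy is trivial along $X$, this $X$ is smooth. So smooth $X_6^4$ exist.

Now let $X=\{F=0\}$ be any smooth $X_6^4$. That $X$ avoids $P_y$ and $P_z$ is usually part of the convention. Here is a proof from smoothness alone.

**Lemma 2.** Let $m\ge2$, let $\mu_m$ act linearly on $\mathbb C^5$, freely off $0$, and let $D\subset\mathbb C^5$ be an invariant hypersurface with $0\in D$. Then $D/\mu_m$ is not smooth at the image of $0$.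

*Proof.* First, $0$ has arbitrarily small neighborhoods $N\subset D$ with $N\setminus0$ connected. Indeed, each irreducible component $D_i$ of the germ $D$ has arbitrarily small neighborhoods $N_i$ of $0$ whose regular part is connected and dense, so $N_i\setminus0$ is connected. Two components are hypersurfaces in $\mathbb C^5$ through $0$, so they meet in dimension at least $3$, and $N_i\cap N_j$ contains points other than $0$. Take $N=\bigcup N_i$.

Suppose $D/\mu_m$ is smooth at the image of $0$. Then that point has a neighborhood $B$ homeomorphic to a ball of real dimension $8$, and the punctured ball $B^*$ is simply connected. The map $D\setminus0\to(D\setminus0)/\mu_m$ is an $m$-sheeted covering, since the action is free. Over $B^*$ it is therefore a disjoint union of $m$ sheets, each mapping homeomorphically to $B^*$, and $\mu_m$ permutes them transitively. So the $m$ points of one orbit lie in $m$ different sheets. Choose $N$ as above inside the preimage of $B$. The connected set $N\setminus0$ lies in a single sheet. But $N$ is a neighborhood of the fixed point $0$, so it contains full orbits of points close to $0$. This is a contradiction. $\square$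

**Step 1: normal form.** By Lemma 2 with $m=3$ and $m=2$, $X$ contains neither $P_z$ nor $P_y$. So the coefficients of $z^2$ and $y^3$ in $F$ are nonzero:
$$F=cz^2+z(y\,l+q)+dy^3+y^2m+y\,a_1+b_1,\qquad c,d\ne0,$$
with $l,q,m,a_1,b_1$ homogeneous in $x$ of degrees $1,3,2,4,6$. The weighted automorphism $z\mapsto z-(yl+q)/(2c)$ removes the terms linear in $z$ and does not touch the coefficient $d$. A substitution $y\mapsto y-m'/(3d)$, where $m'$ is the new coefficient of $y^2$, removes the $y^2$ term. Rescaling $y$ and $z$ we reach
$$X=\{z^2=y^3+a(x)y+b(x)\},\qquad \deg a=4,\ \deg b=6.\tag{6}$$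

**Step 2: the canonical bundle.** We claim $K_P=\mathcal O(-9)$ on the smooth locus of $P$. On the chart $x_0\ne0$, with $u_j=x_j/x_0$, $v=y/x_0^2$, $w=z/x_0^3$, let $\theta_0=du_1\,du_2\,du_3\,dv\,dw$, and define $\theta_i$ similarly on $x_i\ne0$. On the overlap of the first two charts the new coordinates are $1/u_1$, $u_2/u_1$, $u_3/u_1$, $v/u_1^2$, $w/u_1^3$, so $\theta_1=-u_1^{-2-1-1-2-3}\theta_0=-u_1^{-9}\theta_0$, that is, $x_1^9\theta_1=-x_0^9\theta_0$. With the signs $(-1)^i$, as on $\mathbb P^n$, the $x_i^9\theta_i$ glue to a generator of $K_P\otimes\mathcal O(9)$ on $\{x\ne0\}$. The rest of the smooth locus lies in $\{x=0\}$, which has codimension $4$, so the generator and its inverse extend. This proves the claim.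

The polynomial $z^2-(y^3+ay+b)$ is irreducible, because $y^3+ay+b$ has odd degree in $y$ and leading coefficient $1$, so it is not a square. Thus $X$ is a reduced divisor in the smooth locus of $P$, and adjunction gives
$$K_X^{-1}=\mathcal O_X(9-6)=\mathcal O_X(3).\tag{7}$$

## Elliptic, nodal and cuspidal curves of degree one

For $p\in\mathbb P^3$ consider the curve in $X$
$$E_p=\{(sp;y;z):\ z^2=y^3+a(p)s^4y+b(p)s^6\}.$$
It is a Weierstrass cubic with one point $(0;1;1)$ at $s=0$. If $p_i\ne0$, the section $x_i$ of $\mathcal O(1)$ restricts to $sp_i$ and vanishes only there. Near it $z/y$ generates $\mathcal O(1)$, and $x_i/(z/y)=p_i\,s\,y/z$ is $p_i$ times the usual local parameter of the cubic at infinity. So $E_p$ has $\mathcal O(1)$-degree $1$ and, by (7), anticanonical degree $3$.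

Let us put these curves into (4). For general $p$ the curve $E_p$ is elliptic when $4a(p)^3+27b(p)^2\ne0$, and (4) reads $3>0$. If the cubic polynomial has a double root, say $a(p)=-3c^2$ and $b(p)=2c^3$, then $y^3+ay+b=(y-c)^2(y+2c)$, and
$$f_c:\mathbb P^1\to X,\qquad (s:t)\mapsto(sp;\ t^2-2cs^2;\ t^3-3cs^2t)\tag{8}$$
parametrizes $E_p$, because $z^2=t^2(t^2-3cs^2)^2=(y+2cs^2)(y-cs^2)^2$. At $s=1$ the derivatives of $y$ and $z$ are $2t$ and $3t^2-3c$. For $c\ne0$ they have no common zero. At $s=0$ the function $s\,y/z$ has a simple zero. So $f_c$ is an immersion when $c\neq0$, the curve is nodal, and (4) reads $3>2$, which is still true. For $c=0$ both derivatives vanish at $t=0$, and (4) would read $3>2+1$. The case $c=0$ means $a(p)=b(p)=0$. That is two equations on $\mathbb P^3$, so it always has solutions.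

**Proof of Theorem B.**

**Step 1: choose the point and the map.** Two hypersurfaces in $\mathbb P^3$ always meet, so there is $p\in\mathbb P^3$ with $a(p)=b(p)=0$ (if $a$ or $b$ is the zero polynomial this is no harder). Define
$$f:\mathbb P^1\to X,\qquad(s:t)\mapsto(sp;\,t^2;\,t^3).$$
The coordinates never vanish together, and scaling $(s,t)$ by $\lambda$ acts as the weighted action, so $f$ is well defined. It lands in $X$ because $t^6=t^6+a(sp)t^2+b(sp)$, the last two terms being $0$.

**Step 2: the degree is $3$.** Choose $i$ with $p_i\neq0$. The section $x_i$ of $\mathcal O_X(1)$ pulls back to $sp_i$, which vanishes only at $(0:1)$. There $z/y$ generates $\mathcal O(1)$, and $x_i/(z/y)=p_i\,s/t$ has a simple zero. So $\deg f^*\mathcal O_X(1)=1$ and $\deg f^*K_X^{-1}=3$ by (7).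

**Step 3: there is a cusp.** Near $(1:0)$ put $s=1$ and use the chart $x_i\ne0$. The map is $t\mapsto(\mathrm{const},\,t^2/p_i^2,\,t^3/p_i^3)$, so $df=0$ at $t=0$ and $\mathrm{ram}(f)\ge1$.

**Step 4: contradiction.** We have $\deg f^*K_X^{-1}=3\le2-0+\mathrm{ram}(f)$. A Kähler metric with $Ric^\perp>0$ would contradict (4). Since $X_6^4$ is on the list, the "if" part of the Conjecture is false, and the Conjecture is disproved. $\square$

In the example $z^2=y^3+\sum x_i^6$ we have $a=0$, and $p=(1:\zeta:0:0)$ with $\zeta^6=-1$ will do. The curve is $(s,\zeta s,0,0;t^2;t^3)$.

*Remark.* The computation after (8) shows $\mathrm{ram}(f)=1$, so $\deg Q=0$ in the notation of Theorem A. If a Kähler metric on $X_6^4$ has $Ric^\perp\ge0$, then in Step 2 of Theorem A a nonnegative function bounds $\mathrm{tr}\,\Theta_Q$ from below, while $\mathrm{tr}\,\Theta_Q$ integrates to $0$. Hence $Ric^\perp$ vanishes in the tangent directions of all these cuspidal curves.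

## Base point free half-anticanonical systems admit no such curve

We prove Proposition D. Theorem B's curve shows that $X_6^4$ violates (4). The other seven types remain.

**Step 1: three types carry metrics, so Theorem A applies to them.**

On $\mathbb P^4$, the Fubini–Study metric has $Ric^\perp=5-2=3$ on unit vectors.

On $\mathbb Q^4=\{\sum z_i^2=0\}\subset\mathbb P^5$ take the induced metric. The group $SO(6)\subset U(6)$ preserves it and acts transitively on $\mathbb Q^4$, the space of oriented real $2$-planes in $\mathbb R^6$. The isotropy group $SO(2)\times SO(4)$ acts on the $(1,0)$-tangent space as $SO(4)$ on $\mathbb C^4$, up to characters, and this is irreducible. By Schur's lemma and homogeneity, $Ric=\kappa g$ with $\kappa$ constant. On $\mathbb P^5$ we have $Ric=6g$ and $c_1=6H$, so $g$ has the class of $H$ up to the common normalization. Since $c_1(\mathbb Q^4)=4H$, we get $\kappa=4$. By the Gauss equation the holomorphic sectional curvature of a complex submanifold is at most that of $\mathbb P^5$, which is $2$. So $Ric^\perp\ge4-2=2$.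

On $\mathbb P^2\times\mathbb P^2$ take the product metric. For $X=(u,v)$ with $|u|^2+|v|^2=1$ we have $Ric=3$ and $R(X,\overline X,X,\overline X)=2(|u|^4+|v|^4)$, so $Ric^\perp=3-2(|u|^4+|v|^4)\ge1$.

**Step 2: the remaining four have $K^{-1}=3A$ with $A$ ample and base point free.** For $X_3^4$, $X_{2,2}^4$ and $Y^4$ take $A=\mathcal O(1)$. Adjunction gives $6-3=3$, $7-4=3$, and $5-2=3$ (the Grassmannian has dimension $6$ and anticanonical bundle $\mathcal O(5)$, and $Y^4$ is cut out by two hyperplanes). For $X_4^4$ adjunction gives $(5+2)-4=3$. The only singular point of $\mathbb P(1,1,1,1,1,2)$ is the common zero of the five weight-one coordinates, where the space is $\mathbb C^5/\mu_2$ with $\mu_2$ acting by $-1$. By Lemma 2 the smooth $X_4^4$ misses it. So $\mathcal O(1)$ is invertible on $X_4^4$, and the weight-one coordinates have no common zero there.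

**Step 3: bound the ramification.** Let $f:C\to M$ be nonconstant, $M$ one of these four, and $d=\deg f^*A>0$. The system $f^*|A|$ is base point free, so two general members $s_0,s_1$ have no common zero on $C$ and define a map $h=(s_0:s_1):C\to\mathbb P^1$ of degree $d$. Locally $h$ is $f$ followed by a holomorphic function on $M$, the quotient of two sections of $A$. So $dh$ vanishes wherever $df$ does, to at least the same order. By Riemann–Hurwitz,
$$\mathrm{ram}(f)\le\mathrm{ram}(h)=2d+2g(C)-2 .$$
Hence $2-2g(C)+\mathrm{ram}(f)\le2d<3d=\deg f^*K_M^{-1}$, and (4) holds. $\square$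

On $X_6^4$ Step 3 breaks at its first line: the weight-one coordinates all vanish at $(0;1;1)$, through which all the curves $E_p$ pass.

## Vanishing of twisted forms and rational connectedness

We turn to Theorem C. The first claim, projectivity and rational connectedness, holds in every dimension $n\ge2$.

A first thought is to show that $M$ has no holomorphic forms. That gives projectivity but not rational connectedness: an Enriques surface has no nonzero holomorphic $1$- or $2$-forms and is not uniruled. Its canonical bundle is nontrivial with trivial square, so it is invisible to forms but visible to forms with values in a line bundle. We therefore twist.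

**Definition.** A line bundle $L$ is pseudoeffective if it has a singular metric $e^{-\varphi}$ with local plurisubharmonic (psh) weights $\varphi\not\equiv-\infty$. For example, the trivial bundle is pseudoeffective with $\varphi=0$, and $\mathcal O(D)$ with $D$ effective is pseudoeffective with $\varphi=\log|s_D|^2$.

**Lemma 3.** Let $M^n$ be compact Kähler with $Ric^\perp>0$, $1\le p\le n$, and let $L$ be pseudoeffective. Then $H^0(M,\Omega_M^p\otimes L^{-1})=0$.

*Proof.* Suppose $\eta\ne0$ is a section.

**Step 1: a function with a maximum.** On the bundle of $p$-planes $S\subset T^{1,0}M$ put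
$$\Phi(S)=\log|\eta(e_1,\dots,e_p)|^2+\varphi,$$
where $(e_i)$ is a unitary basis of $S$ and $\eta$ is written in a local frame of $L$. Multiplying the frame by a function $h$ multiplies the coefficient of $\eta$ by $h$ and changes $\varphi$ to $\varphi-\log|h|^2$, so $\Phi$ is well defined. It is upper semicontinuous and not identically $-\infty$ on a compact space, so it has a finite maximum, at some $S_0$ over $x_0$. Let $(e_i)_{i\le p}$ be a unitary basis of $S_0$.

**Step 2: turn the maximum into a curvature inequality.** In Kähler normal coordinates at $x_0$ we have $g_{i\bar j}=\delta_{ij}-\sum R_{k\bar li\bar j}z_k\bar z_l+O(|z|^3)$. Let $V_i$ be the constant-coefficient fields with $V_i(x_0)=e_i$. Evaluating $\Phi$ on the span of the $V_i$ gives $\Psi+u$ with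
$$\Psi=\log|\eta(V_1,\dots,V_p)|^2+\varphi,\qquad u=-\log\det\big(g(V_i,\overline V_j)\big).$$
This has a local maximum at $x_0$. The function $\eta(V_1,\dots,V_p)$ is holomorphic, so $\Psi$ is psh, and $\Psi(x_0)>-\infty$. From the expansion of $g$,
$$\partial\bar\partial u(v,\bar v)=\sum_{i\le p}R(v,\bar v,e_i,\bar e_i)\quad\text{at }x_0.$$
If this were positive for some $v$, then on a small circle about $x_0$ in the complex direction $v$ the mean of $u$ would exceed $u(x_0)$, while the mean of $\Psi$ is at least $\Psi(x_0)$. So the mean of $\Psi+u$ would exceed its maximum, which is impossible. Hence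
$$\sum_{i\le p}R(v,\bar v,e_i,\bar e_i)\le0\quad\text{for all }v\in T^{1,0}_{x_0}M.\tag{9}$$

**Step 3: average over $S_0$.** Complete to a unitary basis $e_1,\dots,e_n$. Taking $v=e_j$ in (9) and summing over $j\le p$, respectively over $j>p$,
$$A=\sum_{i,j\le p}R_{i\bar ij\bar j}\le0,\qquad B=\sum_{i\le p<j}R_{i\bar ij\bar j}\le0.$$
Average over unit vectors $X\in S_0$. The mean of $Ric(X,\overline X)$ is $\frac1p\sum_{i\le p}Ric(e_i,\bar e_i)=(A+B)/p$. On the unit sphere of $\mathbb C^p$ the mean of $X_i\overline X_jX_k\overline X_l$ is $(\delta_{ij}\delta_{kl}+\delta_{il}\delta_{kj})/(p(p+1))$, and by the Kähler symmetries both terms contribute $A$. So the mean of $R(X,\overline X,X,\overline X)$ is $2A/(p(p+1))$. The mean of $Ric^\perp$ is therefore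
$$\frac{A+B}p-\frac{2A}{p(p+1)}=\frac{(p-1)A}{p(p+1)}+\frac Bp\le0,$$
which contradicts $Ric^\perp>0$. $\square$

**Proposition 4.** A compact Kähler manifold $M^n$, $n\ge2$, with $Ric^\perp>0$ is projective and rationally connected.

**Step 1: projectivity.** With $L$ trivial, Lemma 3 gives $h^{p,0}(M)=0$ for $p\ge1$. Since $h^{2,0}=0$, every class in $H^2(M,\mathbb R)$ has type $(1,1)$, so the open Kähler cone contains a rational class, and $M$ is projective by Kodaira.

**Step 2: a twisted form if $M$ is not rationally connected.** Suppose $M$ is not rationally connected. Its maximal rationally connected (MRC) quotient $M\dashrightarrow Z'$, with $Z'$ a smooth projective model of dimension $p>0$, has $Z'$ not uniruled, by Graber–Harris–Starr. (For $\mathbb P^1\times E$ with $E$ elliptic the quotient is $E$.) By Boucksom–Demailly–Păun–Peternell, $K_{Z'}$ is pseudoeffective. Resolve the rational map to $\mu:M'\to M$, $q:M'\to Z'$. Pulling back $p$-forms is a nonzero map $q^*K_{Z'}\to\Omega^p_{M'}$, because $q$ is dominant. The weights of $K_{Z'}$ pull back to psh weights: they are not identically $-\infty$ on any open set $U$, since $q(U)$ contains an open set.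

**Step 3: descend to $M$.** The map $\mu$ is an isomorphism outside a set $B\subset M$ of codimension at least $2$. On $M\setminus B$ we thus have a line bundle, a nonzero section of $\Omega^p\otimes L^{-1}$ and psh weights on $L$. The line bundle extends over $B$ by taking closures of divisors, the section extends by Hartogs, and the psh weights extend by Grauert–Remmert. On $M$ this contradicts Lemma 3. $\square$

## Families of rational curves of degree at least three

From now on $M$ is a fourfold as in Theorem C. By Proposition 4 it is projective and rationally connected, and (5) holds. We work with families as in Kollár, *Rational Curves on Algebraic Varieties*.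

**Definition.** A family $W$ is an irreducible component of $\mathrm{RatCurves}^n(M)$, the normalization of the locally closed subset of the Chow variety that parametrizes irreducible, reduced rational curves. Write $d_W=K_M^{-1}\cdot W$. Let $\mathrm{Locus}(W)$ be the union of its members, $W_x$ the set of members through $x$, and $\mathrm{Locus}(W_x)$ their union. The family is unsplit if $W$ is proper, and dominating if $\mathrm{Locus}(W)$ is dense.

*Examples.* Lines in $\mathbb P^4$ form an unsplit family with $d_W=5$ and $\mathrm{Locus}(W_x)=\mathbb P^4$. Conics in $\mathbb P^4$ form a family that is not unsplit: they degenerate to pairs of lines. On $\mathbb P^2\times\mathbb P^2$ the lines in the slices $\mathbb P^2\times\{\mathrm{pt}\}$ form an unsplit family with $d_W=3$, and $\mathrm{Locus}(W_x)$ is the slice through $x$.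

We use these textbook facts. There are countably many families, each quasi-projective. Each carries a universal $\mathbb P^1$-bundle $\pi:U\to W$ with an evaluation map $\mathrm{ev}:U\to M$ that normalizes each member. A limit of members of $W$ in the Chow variety is a cycle $\sum a_iC_i$ with connected support, rational components and the same numerical class. If $\sum a_i=1$ it is again a member of $W$. Finally $\dim W\ge d_W+4-3$, so
$$\dim U\ge d_W+2.\tag{10}$$
Dimensions of loci are those of their closures.

**Lemma 5 (two points).** Let $x\ne y$, and suppose infinitely many members of $W$ contain both. Then some limit $\sum a_iC_i$ of such members has $\sum a_i\ge2$. Its support is connected and contains $x$ and $y$.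

*Proof.* (See also Kollár, II.5.4.) The members through $x$ and $y$ form a closed infinite subset of $W$, which contains an irreducible curve. A limit of its members contains $x$ and $y$. If no limit has $\sum a_i\ge2$, all limits are members of $W$, so we get a smooth complete curve $B$, a $\mathbb P^1$-bundle $S\to B$, and $\mathrm{ev}:S\to M$ with $2$-dimensional image. The preimages of $x$ and of $y$ in $S$ meet every fiber, so they contain curves dominating $B$. After a base change they contain sections $\sigma_x,\sigma_y$. These are disjoint because $x\neq y$, and both are contracted by $\mathrm{ev}$. If $H$ is ample on $M$, then $(\mathrm{ev}^*H)^2>0$ and $\mathrm{ev}^*H\cdot\sigma_x=\mathrm{ev}^*H\cdot\sigma_y=0$, so $\sigma_x^2<0$ and $\sigma_y^2<0$ by the Hodge index theorem. But $\sigma_x\equiv\sigma_y+kf$ with $f$ a fiber. From $0=\sigma_x\cdot\sigma_y=\sigma_y^2+k$ we get $\sigma_x^2=\sigma_y^2+2k=-\sigma_y^2$, a contradiction. $\square$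

**Lemma 6 (counting).** Let $x\in\mathrm{Locus}(W)$. Then $\dim W_x\ge d_W+2-\dim\mathrm{Locus}(W)$. Let $T$ be a component of $W_x$ of maximal dimension. If a general point of $\pi^{-1}(T)$ maps to a point $y$ lying on only finitely many members of $W_x$, then
$$\dim\mathrm{Locus}(W)+\dim\mathrm{Locus}(W_x)\ge d_W+3 .\tag{11}$$

*Proof.* The nonempty fiber $\mathrm{ev}^{-1}(x)$ has dimension at least $\dim U-\dim\mathrm{Locus}(W)$, and $\pi$ maps it finite-to-one onto $W_x$, since the normalization of a curve has finitely many points over $x$. With (10) this gives the first claim. Under the assumption, $\mathrm{ev}$ is generically finite on $\pi^{-1}(T)$, so $\dim\mathrm{Locus}(W_x)\ge\dim T+1$. $\square$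

We now collect four consequences.

**(a) If $d_W\le5$, then $W$ is unsplit.** Otherwise some limit cycle has $\sum a_i\ge2$. By (5) each component has degree at least $3$, so $d_W\ge6$.

**(b) If $W$ is unsplit, (11) holds for every $x\in\mathrm{Locus}(W)$** (Kollár, IV.2.6). All limits of members are members, so by Lemma 5 only finitely many members contain $x$ and a given $y\ne x$. Now apply Lemma 6.

**(c) If $W$ is unsplit, every curve $\Gamma\subset\mathrm{Locus}(W_x)$ is numerically a multiple of $[W]$.** Here $W_x$ is proper, so $\Gamma$ is the image of an irreducible curve $\Gamma'$ in the universal family over $W_x$. If $\Gamma'$ lies in a fiber of $\pi$, then $\Gamma$ is a member of $W$. Otherwise restrict the family to the normalization of $\pi(\Gamma')$. As in Lemma 5, after a base change we get a $\mathbb P^1$-bundle $S$ over a curve with a section contracted to $x$. Section and fiber span $N_1(S)$. Pushing forward a lift of $\Gamma'$ to $S$ kills the section part and leaves a multiple of $[W]$. Intersecting with an ample divisor shows that the multiple is positive.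

**(d) There is an unsplit family $V$ with $d_V\le5$, $\mathrm{Locus}(V)=M$, and $\dim\mathrm{Locus}(V_x)\ge2$ for all $x\in M$.** Since $M$ is uniruled, dominating families exist. Fix an ample $H$ and let $V$ be dominating with $H\cdot V$ minimal. Choose $x\in\mathrm{Locus}(V)$ outside the closures of the loci of all nondominating families, which are countably many proper closed subsets. If some limit of members of $V_x$ had $\sum a_i\ge2$, its component through $x$ would have smaller $H$-degree. Its family has $x$ in its locus and so is dominating, a contradiction. So limits of members of $V_x$ are members. By Lemma 5 only finitely many contain a given $y\ne x$, and (11) gives $4+4\ge d_V+3$, that is, $d_V\le5$. By (a), $V$ is unsplit. So $\mathrm{Locus}(V)$ is closed and dense, hence equal to $M$. By (b), $\dim\mathrm{Locus}(V_x)\ge d_V-1\ge2$ for all $x$.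

## Picard number at least two: $\mathbb P^2\times\mathbb P^2$

Let $\rho(M)\ge2$. Since $M$ is uniruled, $K_M$ is not nef, so there is a $K_M$-negative extremal ray $\mathcal R$ with contraction $\phi:M\to Z$. Its length, the minimum of $K_M^{-1}\cdot C$ over rational curves with class in $\mathcal R$, is at least $3$ by (5).

**Step 1: $\phi$ is of fiber type.** Suppose $\phi$ is birational. Let $F$ be a component of a nontrivial fiber, contained in a component $E$ of the exceptional locus. Wiśniewski's inequality (*On contractions of extremal rays of Fano manifolds*, J. reine angew. Math. 417 (1991)) gives $\dim E+\dim F\ge4+3-1=6$. As $\dim E\le3$, we get $\dim F\ge3$. For $x\in F$, (d) gives $\dim(F\cap\mathrm{Locus}(V_x))\ge3+2-4=1$. A curve in this intersection has class in $\mathcal R$ and, by (c), is a positive multiple of $[V]$. So $[V]\in\mathcal R$, and $\phi$ contracts all members of the dominating family $V$, which is impossible for a birational map.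

**Step 2: dimensions.** Since $\rho(M)\ge2$, $\dim Z\ge1$. If $\dim Z=3$, the general fiber is a smooth connected curve with ample anticanonical bundle $K_M^{-1}|_F$, hence a $\mathbb P^1$ of degree $2$, contrary to (5). So $1\le\dim Z\le2$, and all components of fibers have dimension at least $2$.

The family $V$ may well consist of curves contracted by $\phi$. To see the base we need a family that moves across the fibers.

**Step 3: a minimal horizontal family.** Call a family horizontal if its members are not contracted by $\phi$. For $D$ ample on $Z$ this means $\phi^*D\cdot W>0$, so it depends only on the class. There are horizontal families with $\phi(\mathrm{Locus}(W))$ dense in $Z$: otherwise a point $x$ that is very general would lie on no horizontal rational curve, while rational connectedness joins very general points $x,y$ of different fibers by an irreducible rational curve. Among horizontal families dense over $Z$ choose $W$ with $d_W$ minimal. The dense constructible set $\phi(\mathrm{Locus}(W))$ contains an open set. So we can choose $z$ in it outside the countably many proper closed subsets $\overline{\phi(\mathrm{Locus}(W'))}$, for $W'$ horizontal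 and not dense over $Z$. Choose $x\in\mathrm{Locus}(W)\cap\phi^{-1}(z)$.

**Step 4: if $y\notin\phi^{-1}(z)$, only finitely many members of $W_x$ contain $y$.** Otherwise Lemma 5 gives a limit cycle $\sum a_iC_i$ of members of $W$ with $\sum a_i\ge2$ and connected support containing $x$ and $y$. The image of the support in $Z$ is connected and contains $z$ and $\phi(y)\ne z$. The nonhorizontal components contribute only finitely many points to it. So $z$, which is not isolated in this connected set, lies on $\phi(C_1)$ for a horizontal component $C_1$. By (5) the rest of the cycle has degree at least $3$, so $K_M^{-1}\cdot C_1<d_W$. The family of $C_1$ is horizontal and its locus meets $\phi^{-1}(z)$. By the choice of $z$ it is dense over $Z$. This contradicts the minimality of $d_W$.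

**Step 5: $W$ is unsplit.** Members of $W$ through $x$ are horizontal, so a general point of each lies outside $\phi^{-1}(z)$. By Step 4 the hypothesis of Lemma 6 holds, and (11) gives $4+4\ge d_W+3$, so $d_W\le5$. By (a), $W$ is unsplit. Also $\phi^*D\cdot W>0$ while $\phi^*D$ is zero on $\mathcal R$, so $[W]$ and $\mathcal R$ are linearly independent.

**Step 6: all dimensions are forced.** Let $x$ now be any point of $\mathrm{Locus}(W)$, and $F$ a component through $x$ of the fiber of $\phi$. A curve in $F\cap\mathrm{Locus}(W_x)$ would have class in $\mathcal R$ and, by (c), proportional to $[W]$, which is impossible. So the intersection is finite and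
$$\dim F+\dim\mathrm{Locus}(W_x)\le4 .$$
Since $\dim F\ge2$, we have $\dim\mathrm{Locus}(W_x)\le2$, and (b) gives $\dim\mathrm{Locus}(W)\ge d_W+1\ge4$. Hence $\mathrm{Locus}(W)=M$ and $d_W=3$. By (b) again $\dim\mathrm{Locus}(W_x)=2$, so $\dim F=2$. Every fiber component has dimension $2$, so $\dim Z=2$.

**Step 7: a second family, inside the fibers.** The general fiber is a smooth connected surface with anticanonical bundle $K_M^{-1}|_F$ ample, a del Pezzo surface, and its rational curves have anticanonical degree at least $3$. Every del Pezzo surface other than $\mathbb P^2$ contains a $(-1)$-curve, of degree $1$, or is $\mathbb P^1\times\mathbb P^1$ with rulings of degree $2$. So the general fiber is $\mathbb P^2$, and its lines have degree $3$. Take a line in the fiber through a very general point of $M$. Its family $V'$ is dominating, $d_{V'}=3$, and $[V']\in\mathcal R$. By (a) it is unsplit, so it covers $M$.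

**Step 8: the product.** Occhetta (*A characterization of products of projective spaces*, Canad. Math. Bull. 49 (2006)) proves: a smooth projective $X^n$ with unsplit covering families $V^1,\dots,V^k$ of anticanonical degrees $n_i+1$, with $\sum n_i=n$ and with linearly independent classes in $N_1(X)$, is $\prod\mathbb P^{n_i}$. Our $V'$ and $W$ are unsplit and covering, have degrees $3=2+1$, satisfy $2+2=4$, and have independent classes. So $M\cong\mathbb P^2\times\mathbb P^2$. $\square$

## Picard number one: the minimal degree of a rational curve

Let $\rho(M)=1$. Since $K_M$ is not nef and $N^1(M)$ is one-dimensional, $K_M^{-1}$ is ample, so $M$ is Fano. Let $\iota=\min K_M^{-1}\cdot C$ over rational curves $C$. Then $\iota\ge3$ by (5) and $\iota\le d_V\le5$ by (d).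

**Step 1: $\iota=5$.** Then $M\cong\mathbb P^4$ by Cho–Miyaoka–Shepherd-Barron and Kebekus.

**Step 2: $\iota=4$.** By Dedieu–Höring (*Numerical characterisation of quadrics*, Algebraic Geometry 4 (2017)), a Fano manifold of dimension $n\ge4$ with $K^{-1}\cdot C\ge n$ for all rational curves is $\mathbb P^n$ or $\mathbb Q^n$. As $\iota=5$ on $\mathbb P^4$, here $M\cong\mathbb Q^4$.

**Step 3: $\iota=3$.** Write $K_M^{-1}=rA$ with $r$ the index. A rational curve of degree $3$ gives $3=r\,(A\cdot C)$, so $r\in\{1,3\}$. If $r=3$, $M$ is a del Pezzo fourfold with $\rho=1$. This excludes $\mathbb P^2\times\mathbb P^2$, so by Fujita's classification $M$ is $X_6^4$, $X_4^4$, $X_3^4$, $X_{2,2}^4$ or $Y^4$. Theorem B excludes $X_6^4$, which leaves case (2) of Theorem C. If $r=1$, $M$ is as in case (3).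

Together with Proposition 4 and the case $\rho(M)\ge2$ this gives the trichotomy. The metrics on the three manifolds of case (1) are those of Step 1 in the proof of Proposition D. This proves Theorem C. $\square$
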